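# Finite groups acting on $\mathbb P^n$ with $G$-coregularity zero

## Coregularity zero and normalized tori

We work over an algebraically closed field $\mathbb K$ of characteristic $0$ and identify $\mathrm{Aut}(\mathbb P^n)=\mathrm{PGL}_{n+1}(\mathbb K)$. A torus $(\mathbb K^*)^n$ in $\mathrm{Aut}(\mathbb P^n)$ means a maximal torus of this group, for example the image of the diagonal matrices.

**Theorem 1.** Let $G$ be a finite group acting faithfully on $\mathbb P^n$, $n\ge 1$. Then $\mathrm{coreg}_G(\mathbb P^n)=0$ if and only if $G$ normalizes a maximal torus of $\mathrm{PGL}_{n+1}(\mathbb K)$. In that case coregularity $0$ is attained by $B=$ the sum of $n+1$ independent hyperplanes.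

For $n=0$ both conditions hold trivially. The problem comes from Konstantin Loginov, Victor Przyjalkowski, Andrey Trepalin, "G-coregularity of del Pezzo surfaces", arXiv:2501.17483 (2025): is the torus condition equivalent to $\mathrm{coreg}_G(\mathbb P^n)=0$? Theorem 1 says yes, for all $n$ and all $G$.

The two sides of the theorem look very different. The torus condition is linear algebra: $G$ permutes the vertices of a coordinate simplex. Coregularity zero is the existence of *some* $G$-invariant $\mathbb Q$-divisor $B\ge 0$ of degree $n+1$, with log canonical singularities, which is as singular as possible: on a log resolution, $n$ boundary components of coefficient $1$ meet in a point. Such a $B$ may have fractional coefficients, irreducible components of high degree and complicated singularities. The theorem says that if any such $B$ exists, there is one made of hyperplanes.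

The proof goes through a statement about representations. A finite-dimensional representation $U$ of a finite group $\Gamma$ is called *monomial* if $U$ is a direct sum of lines permuted by $\Gamma$.

**Theorem 2.** Let $X$ be a normal projective variety of dimension $n\ge 1$ with an action of a finite group $\Gamma$. Let $(X,B)$ be an lc pair with $B\ge 0$ a $\Gamma$-invariant $\mathbb Q$-divisor, $K_X+B\sim_{\mathbb Q}0$ and $\dim\mathcal D(X,B)=n-1$. Then for every $\Gamma$-linearized reflexive sheaf $\mathcal L$ of rank one, the representation $H^0(X,\mathcal L)$ is monomial.

Finally, the value $0$ cannot be replaced by $1$ in Theorem 1.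

**Proposition 3.** For every $n\ge 1$ there is a finite $G$ acting faithfully on $\mathbb P^n$ with $\mathrm{coreg}_G(\mathbb P^n)=1$ that normalizes no maximal torus.

Here is a sample consequence of Theorem 1. Let $A_5$ act on $\mathbb P^2=\mathbb P(V)$ through an irreducible three-dimensional representation $V$. If its image normalized a maximal torus, then $A_5$ would permute three lines with direct sum $V$ (Lemma 4 below). The group $A_5$ is perfect and $S_3$ is solvable, so each of the three lines would be invariant, which contradicts irreducibility. So $\mathrm{coreg}_{A_5}(\mathbb P^2)\ne 0$: no $A_5$-invariant lc divisor $B\ge0$ with $K_{\mathbb P^2}+B\sim_{\mathbb Q}0$ has a one-dimensional dual complex.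

## Pairs, dual complexes, and coregularity

Let $g:Y_1\to Y$ be a birational morphism of smooth projective varieties and $B_Y$ a $\mathbb Q$-divisor on $Y$. The *crepant pullback* $B_1$ of $B_Y$ is defined by $K_{Y_1}+B_1=g^*(K_Y+B_Y)$ with $g_*K_{Y_1}=K_Y$. Equivalently $B_1=g^*B_Y-K_{Y_1/Y}$, where $K_{Y_1/Y}$ is the divisor of the Jacobian of $g$. It is unique, so it is invariant whenever a group acts and $B_Y$ is invariant. If $g$ is the blow-up of a smooth centre of codimension $c$ along which $B_Y$ has multiplicity $\mu$, the exceptional divisor has coefficient $\mu-(c-1)$ in $B_1$.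

For a normal variety $X$ and a $\mathbb Q$-divisor $B\ge 0$ with $K_X+B$ $\mathbb Q$-Cartier, one defines $B_Y$ on a log resolution $f:Y\to X$ by the same formula $K_Y+B_Y=f^*(K_X+B)$, $f_*K_Y=K_X$. The pair $(X,B)$ is lc (log canonical) if the coefficients of $B_Y$ are $\le1$; this does not depend on the log resolution.

**Definition (dual complex).** Let $(Y,B_Y)$ be log smooth, and let $E_1,\dots,E_r$ be the components of $B_Y$ with coefficient $1$. The dual complex $\mathcal D(Y,B_Y)$ is the regular cell complex with one vertex for each $E_i$ and one $(k-1)$-dimensional cell for every irreducible component of every intersection $E_{i_1}\cap\dots\cap E_{i_k}$, glued in the obvious way. For an lc pair $(X,B)$ with log resolution $f:Y\to X$ put $\mathcal D(X,B):=\mathcal D(Y,B_Y^{=1})$. This is well defined up to PL homeomorphism. If it is empty, its dimension is $-1$.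

Plane cubics with coefficient $1$ give small examples. For three general lines, $\mathcal D$ has three vertices and three edges: it is the boundary of a triangle. For a smooth cubic, $\mathcal D$ is one point. For a cubic $C$ with a node $p$, the divisor $C$ is not snc; blow up $p$. The exceptional curve $F$ has coefficient $2-1=1$, and the strict transform $C'$ is a smooth curve meeting $F$ transversally in two points. So $\mathcal D$ has two vertices joined by two edges. It is again a circle, and $\dim\mathcal D=1$.

**Definition (coregularity).** Let $X$ be a projective variety of dimension $n$ with an action of a finite group $G$. A *log Calabi–Yau $G$-pair* is a pair $(X,B)$ such that $B$ is an effective $G$-invariant $\mathbb Q$-divisor, $(X,B)$ is lc, and $K_X+B\sim_{\mathbb Q}0$. The $G$-regularity $\mathrm{reg}_G(X)$ is the maximum of $\dim\mathcal D(X,B)$ over all log Calabi–Yau $G$-pairs, and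
$$\mathrm{coreg}_G(X)=n-1-\mathrm{reg}_G(X).\tag{1}$$

At most $n$ components of an snc divisor on an $n$-fold meet at a point, so $\mathrm{reg}_G\le n-1$ and $\mathrm{coreg}_G\ge 0$. Equality $\mathrm{coreg}_G(X)=0$ means that some pair has $\dim\mathcal D(X,B)=n-1$, that is, $n$ components of coefficient $1$ meet in a point on a log resolution.

On a smooth projective $Y$ of dimension $n$ we write a $\mathbb Q$-divisor with snc support and coefficients $\le 1$ uniquely as
$$B_Y=S+\Delta-E,\tag{2}$$
where $S$ is reduced (the coefficient-$1$ part), $\Delta\ge 0$ has coefficients in $(0,1)$, $E\ge 0$, and no two of $S,\Delta,E$ share a component. A *zero-stratum* of $(Y,B_Y)$ is a point lying on $n$ distinct components of $S$. By snc there are only finitely many, and no other component of $\mathrm{Supp}\,B_Y$ passes through one.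

Two more words from Theorem 2. A *$\Gamma$-linearized* sheaf is one with a compatible lift of the $\Gamma$-action, so that $\Gamma$ acts linearly on its global sections. This is extra structure: the Klein four-group $G\subset\mathrm{PGL}_2$ generated by $x\mapsto -x$ and $x\mapsto 1/x$ does not linearize $\mathcal O_{\mathbb P^1}(1)$. Indeed a linearization would make $H^0(\mathcal O(1))$ a two-dimensional representation of an abelian group, hence a sum of two characters, and $G$ would fix two points of $\mathbb P^1$; but the first generator fixes only $0,\infty$, which the second one swaps. The preimage of $G$ in $\mathrm{SL}_2$ does linearize $\mathcal O(1)$. A sheaf $\mathcal L$ is *reflexive* if $\mathcal L\cong\mathcal L^{**}$. On a normal variety its sections extend over closed subsets of codimension $\ge2$, and on a smooth variety reflexive sheaves of rank one are line bundles. On the weighted plane $\mathbb P(1,1,2)$ the sheaf $\mathcal O(1)$ is reflexive of rank one and not invertible: near the vertex the space is $\mathbb A^2/\pm1$, and $\mathcal O(1)$ is the module of odd functions, which needs two generators.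

## Tori as monomial representations

Write $\mathbb P^n=\mathbb P(V)$, the space of lines in $V$. For a finite $G\subset\mathrm{PGL}(V)$ let $\Gamma\subset\mathrm{SL}(V)$ be its full preimage. It is finite, since the kernel of $\mathrm{SL}(V)\to\mathrm{PGL}(V)$ is the group of $(n+1)$-st roots of unity, and it maps onto $G$. It acts on $\mathbb P^n$ through $G$, and it linearizes $\mathcal O(1)$ with $H^0(\mathbb P^n,\mathcal O(1))=V^*$.

**Lemma 4.** For $n\ge1$ the following are equivalent: (i) $G$ normalizes a maximal torus; (ii) $V$ is a monomial representation of $\Gamma$; (iii) $V^*$ is a monomial representation of $\Gamma$; (iv) $G$ permutes $n+1$ independent hyperplanes.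

*Proof.* Every maximal torus $T$ is diagonal in suitable coordinates, that is, with respect to a decomposition $V=\bigoplus\ell_i$ into lines. A vector with two nonzero coordinates is moved to a non-proportional one by some element of $T$, so the fixed points of $T$ on $\mathbb P(V)$ are exactly the $\ell_i$. An element normalizing $T$ permutes these fixed points, and an element permuting the $\ell_i$ conjugates diagonal elements to diagonal elements. This gives (i)$\Leftrightarrow$(ii). If $\Gamma$ permutes the $\ell_i$, it permutes the lines $(\bigoplus_{j\ne i}\ell_j)^{\perp}\subset V^*$, whose direct sum is $V^*$; the same argument applied to $V^*$ gives (ii)$\Leftrightarrow$(iii). A line in $V^*$ is a hyperplane in $\mathbb P(V)$, so (iii)$\Leftrightarrow$(iv). $\square$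

Direct sums of monomial representations are monomial. Subrepresentations are not, in general. For example, the regular representation of any finite group is monomial and contains every irreducible representation. Let $\tilde A=2.A_5\subset\mathrm{SL}_2$ be the binary icosahedral group, a perfect group, and let $W=\mathbb K^2$. If $W$ were monomial, $\tilde A$ would permute two lines; being perfect it would map trivially to $S_2$, so it would be diagonal and hence abelian, a contradiction. So $W$ is a non-monomial summand of a monomial representation. In an induction we may split off monomial summands, but we must prove separately that the rest is monomial.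

**Proof of the first half of Theorem 1.** Let $G$ normalize a maximal torus. By Lemma 4, $G$ permutes $n+1$ independent hyperplanes $H_0,\dots,H_n$. Then $B=\sum H_i$ is $G$-invariant and snc, and $K_{\mathbb P^n}+B\sim 0$. Any $k\le n$ of the $H_i$ meet in a linear space of dimension $n-k\ge 0$, and all $n+1$ have empty intersection. So the dual complex is the boundary of an $n$-simplex, of dimension $n-1$. Since $\mathrm{reg}_G\le n-1$ always, $\mathrm{coreg}_G(\mathbb P^n)=0$, attained by $B$. $\square$

What remains is to prove that coregularity zero forces $V^*=H^0(\mathbb P^n,\mathcal O(1))$ to be monomial.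

## The projective line

For $n=1$ a log Calabi–Yau $G$-pair is a $G$-invariant $B=\sum b_ip_i$ on $\mathbb P^1$ with $0<b_i\le 1$ and $\sum b_i=2$. Its dual complex is the set of points of coefficient $1$, and $\mathrm{coreg}_G=0$ means that some $B$ has at least one such point; there are at most two.

If there are two, $G$ permutes two points of $\mathbb P^1$ and Lemma 4 applies. If there is exactly one, say $p$, then $G$ fixes $p$. Evaluation at $p$ is a $\Gamma$-equivariant surjection $V^*\to\mathcal O(1)|_p$ onto a line, with one-dimensional kernel. By Maschke's theorem $V^*$ is a sum of two invariant lines. So Theorem 1 holds for $n=1$.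

Already here two mechanisms appear. Points of the boundary give lines $\mathcal O(1)|_p$ that are permuted by $\Gamma$, and if these points impose independent conditions the lines split off from $V^*$. When there are too few points, one must deal with the sections vanishing at them.

## Evaluation at zero-strata, and the nodal cubic

The first thing to try in dimension $n$ is this. Take the images in $\mathbb P^n$ of the zero-strata of a log resolution of $(\mathbb P^n,B)$; they form a finite invariant set $\Omega$. Show that the evaluation map $V^*\to\bigoplus_{w\in\Omega}\mathcal O(1)|_w$ is surjective. Its target is monomial, so if $|\Omega|=n+1$ we are done. For a triangle of lines in $\mathbb P^2$ this works, with $\Omega$ the three vertices.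

It stops when $|\Omega|<n+1$. Take the cubic $C=\{xyz=x^3+y^3\}\subset\mathbb P^2$. Its equation is linear in $z$ with coprime coefficients $xy$ and $x^3+y^3$, so $C$ is irreducible. The point $p=(0:0:1)$ is a node with tangent lines $x=0$ and $y=0$. There is no other singular point, since the line joining it to $p$ would meet $C$ with multiplicity at least $4$ and would be a component. We saw above that $\dim\mathcal D(\mathbb P^2,C)=1=n-1$. On the blow-up of $p$ the zero-strata are the two points $q_1,q_2$ of $C'\cap F$, and *both lie over $p$*. So $\Omega=\{p\}$, evaluation splits off one line, and the kernel $\langle x,y\rangle$ is two-dimensional. By the example of $W$ above, nothing formal forces a two-dimensional representation to be monomial, and $\mathbb P^2$ offers no other point at which to evaluate.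

The blow-up does offer more. The forms in $\langle x,y\rangle$, pulled back, vanish along $F$. After division by the equation of $F$ they define the projection $\psi$ from $p$ to $\mathbb P^1$, and $\psi$ separates $q_1$ and $q_2$: they go to the two tangent directions. The two evaluations at these points of $\mathbb P^1$ are independent on $\langle x,y\rangle$. So $\langle x,y\rangle$ is monomial for every finite group preserving $C$, and so is $V^*$.

This suggests an induction. Given a space $U$ of sections on a model, take the map $\psi$ that $U$ defines after its base ideal has been made principal, and let $\Omega$ be the image under $\psi$ of the zero-strata. Split off the lines of $U$ at $\Omega$. Continue with the sections vanishing there, on a higher model, where the zero-strata get a new image. The dimension of $U$ drops each time, so this ends, provided that the evaluation map is surjective at every stage. Two things get in the way of that surjectivity.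

First, negative coefficients appear. Blowing up a point of a surface off $B$ gives an exceptional curve of coefficient $-1$, so on higher models $B_Y$ has a part $-E$. This part cannot be ignored, because the statement is false for non-effective boundaries. Let $\tilde A$ act on $\mathbb P^1$ through $A_5$. A point stabilizer in a finite subgroup of $\mathrm{PGL}_2$ is cyclic, since finite subgroups of $\mathbb K\rtimes\mathbb K^*$ embed in $\mathbb K^*$. So the fixed points of elements of order $5$ and $3$ have stabilizers of order exactly $5$ and $3$, and lie in orbits $O_{12}$ and $O_{20}$ with $12$ and $20$ points. Put $B=O_{12}-\tfrac12O_{20}$, of degree $12-10=2$. Then $K_{\mathbb P^1}+B\sim_{\mathbb Q}0$, and there are twelve zero-strata. But $H^0(\mathcal O(1))=W^*$ is not monomial, and twelve points certainly do not impose independent conditions on it. So the induction must carry along a trace of $B\ge0$. It will be the condition that all sections in $U$ vanish along $\lceil E\rceil$, which fails in this example.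

Second, after the first step the line bundle is only globally generated, not ample, so one cannot appeal to a vanishing theorem for ample bundles. What is needed is only that a map between $H^1$-groups is injective. The next three sections prepare the tools.

## Equivariant principalization and crepant boundaries

**Crepant coefficients.** If $B_Y$ has snc support and coefficients $\le1$, then every crepant pullback $B_1$ has coefficients $\le 1$ (Kollár–Mori, *Birational geometry of algebraic varieties*, Cor. 2.31(3)).

**Principalization.** Let $Y$ be smooth projective with a $\Gamma$-action and $\mathcal I\ne0$ an invariant ideal sheaf. There is a composite of smooth blow-ups $g:Y_1\to Y$ such that $\mathcal I\mathcal O_{Y_1}$ is the ideal of an effective divisor with snc support and $g$ is an isomorphism over $Y\setminus V(\mathcal I)$. The construction is functorial for smooth morphisms, in particular for the automorphisms given by $\Gamma$, so $\Gamma$ acts on $Y_1$ (Kollár, *Lectures on Resolution of Singularities*, Ch. 3, principalization theorem).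

**Compatibility with a divisor.** Let $\mathfrak b\ne 0$ be an invariant ideal and $F$ an invariant reduced divisor, and principalize $\mathcal I=\mathfrak b\cdot\mathcal O(-F)$. The product of $\mathfrak b\mathcal O_{Y_1}$ with the invertible ideal $\mathcal O(-g^*F)$ is invertible, so $\mathfrak b\mathcal O_{Y_1}$ is invertible. The support of the resulting divisor is $g^{-1}(F)\cup g^{-1}(V(\mathfrak b))$. It is snc, and it contains the exceptional locus of $g$, because $g$ is an isomorphism over $Y\setminus V(\mathcal I)$. We call $g$ a *principalization of $\mathfrak b$ compatible with $F$*. If $F=\mathrm{Supp}\,B_Y$, then the crepant pullback of $B_Y$ is supported in this snc divisor, together with the divisor of $\mathfrak b\mathcal O_{Y_1}$.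

**Equivariant log resolutions.** For a normal projective $X$ with $\Gamma$-action and an invariant divisor $B$, take a functorial resolution $X'\to X$, and then principalize the ideal of the union of its exceptional locus with the preimage of $\mathrm{Supp}\,B$. The preimage of that union becomes an snc divisor containing the exceptional locus of the composite.

## Injectivity for cohomology with boundary

**Lemma 5.** Let $Y$ be smooth projective and let $S'+B'$ have snc support, with $S'$ reduced, $B'$ a $\mathbb Q$-divisor with coefficients in $[0,1)$, and no common components. Let $L$ be a Cartier divisor with $L\sim_{\mathbb Q}K_Y+S'+B'$, and let $C\ge0$ be a divisor with $\mathrm{Supp}\,C\subset\mathrm{Supp}\,B'$. Then $H^q(Y,\mathcal O(L))\to H^q(Y,\mathcal O(L+C))$ is injective for all $q$.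

This is Prop. 5.1 of Fujino, *Fundamental theorems for the log minimal model program*, Publ. RIMS 47 (2011). For $\mathbb Q$-divisors it follows from the degeneration theorem of Esnault–Viehweg, *Lectures on Vanishing Theorems*, Thm. 3.2, valid over $\mathbb K$. Here is that derivation; the degeneration theorem is the only thing quoted.

The principle is visible on $\mathbb A^1$. Let $\mathcal E=\mathcal O e$ with $\nabla e=b\,\tfrac{dx}{x}\otimes e$. Then $\nabla(x^ke)=(b+k)x^k\tfrac{dx}{x}\otimes e$. If $b>0$, then $\nabla$ acts on the quotient of $\mathcal E$ by $x^c\mathcal E$ by the nonzero scalars $b,b+1,\dots,b+c-1$. So twisting the de Rham complex down by $c$ times the origin does not change its cohomology.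

**Step A (a connection).** *We put a logarithmic connection with positive residues on a line bundle.* Write $\mathrm{Supp}\,B'=\bigcup B_j$, let $b_j\in(0,1)$ be the coefficient of $B_j$, put $D=S'+\sum B_j$ and $\mathcal A=\mathcal O(L-K_Y-S')$. For some $m>0$ the divisor $mB'$ is integral and $\mathcal A^{-m}\cong\mathcal O(-mB')\subset\mathcal O_Y$. If $e$ is a local generator of $\mathcal A^{-1}$, then $e^m$ is a function $u\prod x_j^{mb_j}$ with $u$ a unit and $x_j$ local equations of the $B_j$. Set
$$\nabla e=\frac1m\,\frac{d(e^m)}{e^m}\otimes e=\Big(\frac1m\frac{du}{u}+\sum_jb_j\frac{dx_j}{x_j}\Big)\otimes e .$$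
Replacing $e$ by $ve$, with $v$ a unit, adds $dv/v$ to the form, as it must. So $\nabla$ is well defined. It is integrable because the form is closed, and its residue along $B_j$ is $b_j$. For an integral divisor $R$ supported in $D$, the function field derivation extends $\nabla$ to $\mathcal A^{-1}(-R)$, and the residue along a component increases by its multiplicity in $R$. So for $0\le C_0\le C$ we have complexes
$$DR(-C_0)=\Omega_Y^\bullet(\log D)(-S'-C_0)\otimes\mathcal A^{-1}\ \subset\ DR=\Omega_Y^\bullet(\log D)(-S')\otimes\mathcal A^{-1}.$$

**Step B (the inclusion $DR(-C)\subset DR$ is a quasi-isomorphism).** *We compare the two complexes one component at a time.* If $C_0+B_j\le C$, the quotient $DR(-C_0)/DR(-C_0-B_j)$ is $\Omega^\bullet_Y(\log D)\otimes\mathcal E|_{B_j}$, where $\mathcal E=\mathcal A^{-1}(-S'-C_0)$ has residue $b_j+c$ along $B_j$, with $c\ge0$ the multiplicity of $B_j$ in $C_0$. Choose local coordinates adapted to $D$ with $x$ the equation of $B_j$, and let $\iota$ be the contraction with $x\partial_x$; it is $\mathcal O$-linear on logarithmic forms. For a $p$-form $\omega$ and a local generator $e$ with $\nabla e=\theta\otimes e$,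
$$(\nabla\iota+\iota\nabla)(\omega\otimes e)=(d\iota\omega+\iota d\omega)\otimes e+(\iota\theta)\,\omega\otimes e,$$
because the terms $(-1)^{p-1}\iota\omega\wedge\theta$ and $(-1)^p\iota\omega\wedge\theta$ cancel. The first summand is the Lie derivative of $\omega$ along $x\partial_x$. This derivative kills $dx/x$ and the forms $dx_i/x_i$, $dx_i$ for $x_i\ne x$, and it sends every function into the ideal $(x)$. So it is zero modulo $x$. The function $\iota\theta$ is $b_j+c$ modulo $x$, by the definition of the residue. Hence on the quotient complex $\nabla\iota+\iota\nabla$ is multiplication by $b_j+c\neq0$. This nonzero constant is homotopic to $0$, so the quotient complex is acyclic. Adding components until we reach $C$ proves the claim.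

**Step C (degeneration and duality).** *We read off surjectivity in degree zero and dualize.* By Thm. 3.2 of Esnault–Viehweg the spectral sequence
$$E_1^{ab}=H^b\big(Y,\Omega^a_Y(\log D)(-S')\otimes\mathcal A^{-1}\big)\Rightarrow\mathbb H^{a+b}(Y,DR)$$
degenerates at $E_1$. So the edge map $\mathbb H^q(DR)\to E_1^{0,q}=H^q(\mathcal A^{-1}(-S'))$, induced by projecting $DR$ to its degree-zero term, is surjective. This projection is compatible with the one for $DR(-C)$. So the surjection
$$\mathbb H^q(DR(-C))\cong\mathbb H^q(DR)\to H^q(\mathcal A^{-1}(-S'))$$
factors through $H^q(\mathcal A^{-1}(-S'-C))$. Hence $H^q(\mathcal A^{-1}(-S'-C))\to H^q(\mathcal A^{-1}(-S'))$ is surjective for all $q$. Since $\mathcal A(K_Y+S')=\mathcal O(L)$, the Serre dual of this map is $H^{n-q}(\mathcal O(L))\to H^{n-q}(\mathcal O(L+C))$ with $n=\dim Y$, and it is injective. $\square$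

## Zero-strata on higher models

**Lemma 6.** Let $Y,Y_1$ be smooth projective of dimension $n\ge1$, and let $B_Y$ have snc support and coefficients $\le1$. Let $g:Y_1\to Y$ be birational, with crepant pullback $B_1$ of snc support. If $(Y,B_Y)$ has a zero-stratum, so does $(Y_1,B_1)$.

*Proof.* Induct on $n$. If $n=1$, $g$ is an isomorphism. Let $n\ge2$, let $z$ be a zero-stratum, $T\ni z$ a component of coefficient $1$, and $T_1\subset Y_1$ its strict transform. Since $g$ is an isomorphism over the generic point of $T$, the coefficient of $T_1$ in $B_1$ is $1$. Both $T$ and $T_1$ are smooth by snc. Put $B_T=(B_Y-T)|_T$ and $B_{T_1}=(B_1-T_1)|_{T_1}$; these have snc support.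

*Crepancy on $T_1$.* Choose a rational $n$-form $\eta$ on $Y$ with a simple pole along $T$, and take $K_Y=\mathrm{div}(\eta)$, $K_{Y_1}=\mathrm{div}(g^*\eta)$. Locally $\eta=\varphi\,\tfrac{dx}{x}\wedge dx_2\wedge\dots\wedge dx_n$ with $x$ an equation of $T$ and $\mathrm{div}(\varphi)=K_Y+T$ not containing $T$, so $\mathrm{div}(\mathrm{Res}_T\eta)=(K_Y+T)|_T$. In the same way $\mathrm{div}(\mathrm{Res}_{T_1}g^*\eta)=(K_{Y_1}+T_1)|_{T_1}$, and $\mathrm{Res}_{T_1}g^*\eta$ is the pullback of $\mathrm{Res}_T\eta$ under $T_1\to T$. With $K_T$ and $K_{T_1}$ given by these two forms, $K_T+B_T=(K_Y+B_Y)|_T$ and $K_{T_1}+B_{T_1}=(K_{Y_1}+B_1)|_{T_1}$. Restricting $K_{Y_1}+B_1=g^*(K_Y+B_Y)$ to $T_1$ shows that $B_{T_1}$ is the crepant pullback of $B_T$.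

*Conclusion.* The $n-1$ other coefficient-one components through $z$ restrict to $n-1$ distinct coefficient-one components of $B_T$ through $z$, so $z$ is a zero-stratum of $(T,B_T)$. By induction $(T_1,B_{T_1})$ has a zero-stratum $z_1$, lying on $n-1$ distinct coefficient-one components. By snc each of them is a component of $T_1\cap T'$ for a unique coefficient-one component $T'\ne T_1$ of $B_1$. Since $T_1\cap T'$ is smooth, only one of its components passes through $z_1$, so the $n-1$ divisors $T'$ are distinct. Together with $T_1$ they are $n$ coefficient-one components through $z_1$. $\square$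

## Sections vanishing along the negative part

**Proposition 7.** Let a finite group $\Gamma$ act on a smooth projective variety $Y$ of dimension $n\ge1$. Let $B_Y=S_Y+\Delta_Y-E_Y$, decomposed as in (2), be a $\Gamma$-invariant $\mathbb Q$-divisor with snc support, coefficients $\le1$ and $K_Y+B_Y\sim_{\mathbb Q}0$, having a zero-stratum. Let $\mathcal M$ be a $\Gamma$-linearized line bundle on $Y$ such that
$$\mathrm{div}(s)\ge\lceil E_Y\rceil\quad\text{for all }0\ne s\in U:=H^0(Y,\mathcal M).\tag{3}$$
Then $U$ is a monomial representation of $\Gamma$.

Condition (3) is the trace of $B\ge0$ announced above. The proof is by induction on $\dim U$, over all data $(Y,B_Y,\mathcal M)$. The case $\dim U\le1$ is trivial, so let $\dim U\ge2$. For an invariant integral divisor $R\ge0$ we give $\mathcal O(\pm R)$ the natural linearization, for which the canonical section $1_R$ of $\mathcal O(R)$ is invariant.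

**Step 1 (models).** *We build a model $Y'$ on which $U$ defines a morphism $\psi$, on which $\psi^{-1}(\Omega)$ is an snc divisor, and on which every point of $\Omega$ has a coefficient-one divisor above it.*

Let $\mathfrak b\subset\mathcal O_Y$ be the base ideal of $U$, the image of $U\otimes\mathcal M^{-1}\to\mathcal O_Y$. It is invariant and nonzero. Let $g:Y_1\to Y$ be an equivariant principalization of $\mathfrak b$ compatible with $\mathrm{Supp}\,B_Y$, and write $\mathfrak b\mathcal O_{Y_1}=\mathcal O(-\Phi_1)$. Then $\mathcal N:=g^*\mathcal M(-\Phi_1)$ is $\Gamma$-linearized, and it is generated by the sections $g^*s/1_{\Phi_1}$, $s\in U$. These are all its sections, because $H^0(Y_1,\mathcal N)\subset H^0(Y_1,g^*\mathcal M)=H^0(Y,\mathcal M)=U$. So $H^0(Y_1,\mathcal N)=U$, and $\mathcal N$ defines an equivariant morphism $\psi:Y_1\to P$ to a projective space with $H^0(P,\mathcal O_P(1))=U$ and $\psi^*\mathcal O_P(1)=\mathcal N$. The image is not a point: otherwise, as $\dim U\ge2$, some nonzero $a\in U$ would vanish at that point and have $\psi^*a=0$, whereas $\psi^*:U\to H^0(Y_1,\mathcal N)$ is injective.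

The crepant pullback $B_1$ of $B_Y$ has snc support and, by Lemma 6, has zero-strata. Let $\mathcal Z$ be the finite, nonempty, $\Gamma$-invariant set of all of them, and put $\Omega:=\psi(\mathcal Z)\subset P$. Blow up $\mathcal Z$. Only the $n$ coefficient-one components through $z\in\mathcal Z$ contain $z$, so the exceptional divisor over $z$ has coefficient $n-(n-1)=1$ in the crepant pullback. In local coordinates we have blown up the origin in the presence of the $n$ coordinate hyperplanes, so the exceptional divisors together with the preimage of $\mathrm{Supp}\,B_1$ are still snc. (For $n=1$ nothing changes, and $z$ itself is a coefficient-one divisor.)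

Now principalize equivariantly the ideal generated by $\mathfrak m_\Omega$, the ideal of the reduced set $\Omega$, compatibly with the support of the crepant boundary. This ideal is nonzero, since the image of $\psi$ is irreducible of positive dimension and so is not contained in the finite set $\Omega$. We obtain $h:Y'\to Y$ with crepant pullback
$$B'=S+\Delta-E,\qquad K_{Y'}+B'\sim_{\mathbb Q}0 .$$
Write again $\psi:Y'\to P$ for the composite, $\mathcal N=\psi^*\mathcal O_P(1)=h^*\mathcal M(-\Phi)$ with $\Phi$ the pullback of $\Phi_1$ (still $H^0(Y',\mathcal N)=U$), and $\mathfrak m_\Omega\mathcal O_{Y'}=\mathcal O_{Y'}(-\Phi')$. Then $\mathrm{Supp}\,B'\cup\mathrm{Supp}\,\Phi'$ is snc and $\mathrm{Supp}\,\Phi'=\psi^{-1}(\Omega)$. Let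
$$S^0:=\text{sum of the components of }S\text{ contained in }\psi^{-1}(\Omega)=\bigsqcup_{w\in\Omega}S^0_w,\qquad S^0_w\subset\psi^{-1}(w).\tag{4}$$
For $w\in\Omega$ choose $z\in\mathcal Z$ with $\psi(z)=w$. The strict transform of the coefficient-one divisor over $z$ lies in $S^0_w$, so every $S^0_w$ is nonzero. A component of $S$ lies in $\mathrm{Supp}\,\Phi'$ if and only if it lies in $S^0$. Since $S^0_w$ is a reduced scheme mapping set-theoretically to $w$, the morphism $\psi|_{S^0_w}$ factors through the reduced point $w$. All these objects are $\Gamma$-invariant, as families indexed by $\Omega$.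

**Step 2 (the bundle $\mathcal D:=\mathcal N(\lceil E\rceil)$ has no new sections).** *Twisting by $\lceil E\rceil$ will turn the negative part $-E$ into the harmless $\lceil E\rceil-E$, with coefficients in $[0,1)$. We must check that the twist does not enlarge the space of sections, and this is where (3) is used.* We claim
$$H^0(Y',\mathcal D)=1_{\lceil E\rceil}\cdot H^0(Y',\mathcal N)\cong U.\tag{5}$$
We have $\mathcal D=h^*\mathcal M(-\Phi+\lceil E\rceil)$, so a section of $\mathcal D$ is a rational section of $h^*\mathcal M$ with divisor $\ge\Phi-\lceil E\rceil$. The morphism $h$ is an isomorphism over the complement of a closed subset $Q\subset Y$ of codimension $\ge2$. Over $Y\setminus Q$ the divisor $\lceil E\rceil$ equals $\lceil E_Y\rceil$, while $\Phi$ is the divisor of the base ideal, that is, the fixed divisor of $U$, which is $\ge\lceil E_Y\rceil$ by (3). So $\Phi-\lceil E\rceil\ge0$ over $Y\setminus Q$, and a section of $\mathcal D$ gives a regular section of $\mathcal M$ on $Y\setminus Q$. It extends to $Y$, so it gives an element of $U$. We get injections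
$$H^0(Y',\mathcal N)\ \xrightarrow{\ \cdot 1_{\lceil E\rceil}\ }\ H^0(Y',\mathcal D)\ \hookrightarrow\ U$$
whose composite is the isomorphism $H^0(Y',\mathcal N)\cong U$ (it is injective, and every $h^*s$ with $s\in U$ vanishes along $\Phi$). So the first map is surjective, which is (5).

**Step 3 (sections on $S^0$ lift).** *We show that $H^0(Y',\mathcal D)\to H^0(S^0,\mathcal D|_{S^0})$ is surjective, by putting $\mathcal D(-S^0)$ into the form required by Lemma 5.* Write $N$ and $D$ for divisors with $\mathcal O(N)=\mathcal N$ and $\mathcal O(D)=\mathcal D$. Adding $K_{Y'}+S+\Delta-E\sim_{\mathbb Q}0$,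
$$D-S^0\sim N+\lceil E\rceil-S^0\sim_{\mathbb Q}K_{Y'}+(S-S^0)+\Delta+(\lceil E\rceil-E)+N.\tag{6}$$
To apply Lemma 5 with $C=S^0$, the components of $S^0$ have to appear in the fractional part. They are supplied by $N$. Choose $t\ge1$ with $\mathcal O_P(t)\otimes\mathfrak m_\Omega$ globally generated. Since $\mathfrak m_\Omega\mathcal O_{Y'}=\mathcal O(-\Phi')$, its sections pull back to a base-point-free linear subsystem of $|tN-\Phi'|$. Let $M$ be a general member of it, and let $M'$ be a general member of the base-point-free system $\psi^*|\mathcal O_P(1)|\subset|N|$. Bertini's theorem, applied on $Y'$ and on all strata of the divisors already present, shows that $M+M'$ together with $\mathrm{Supp}\,B'\cup\mathrm{Supp}\,\Phi'$ is snc, that $M$ and $M'$ are reduced, and that $M$, $M'$ and $\mathrm{Supp}\,B'\cup\mathrm{Supp}\,\Phi'$ pairwise share no component. (A member may be the zero divisor or be disconnected; this does no harm.) As $\Phi'+M\sim tN$ and $M'\sim N$, for rational $0<\varepsilon\ll1$ we have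
$$N\sim_{\mathbb Q}\varepsilon\Phi'+\varepsilon M+(1-\varepsilon t)M'.$$
Substituting in (6),
$$D-S^0\sim_{\mathbb Q}K_{Y'}+(S-S^0)+B'',\qquad B''=\Delta+(\lceil E\rceil-E)+\varepsilon\Phi'+\varepsilon M+(1-\varepsilon t)M'.$$
The divisor $\Delta+(\lceil E\rceil-E)$ has coefficients in $[0,1)$, because $\Delta$ and $E$ share no component, and it has no component in $S$. No component of $S-S^0$ lies in $\mathrm{Supp}\,\Phi'$. So for small $\varepsilon$ the divisor $B''$ has coefficients in $[0,1)$ and no common component with $S-S^0$. Everything is snc, and $\mathrm{Supp}\,S^0\subset\mathrm{Supp}\,\Phi'\subset\mathrm{Supp}\,B''$. Lemma 5 with $L=D-S^0$, with $S-S^0$ and $B''$ in the roles of $S'$ and $B'$, and with $C=S^0$, shows that $H^1(Y',\mathcal D(-S^0))\to H^1(Y',\mathcal D)$ is injective. The long exact sequence of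
$$0\to\mathcal D(-S^0)\to\mathcal D\to\mathcal D|_{S^0}\to0$$
now gives the surjectivity.

**Step 4 (splitting off lines).** *We translate Step 3 into independence of the points of $\Omega$.* By (4), $H^0(S^0,\mathcal D|_{S^0})=\bigoplus_{w\in\Omega}H^0(S^0_w,\mathcal D)$. By (5) each section of $\mathcal D$ has the form $\psi^*a\cdot1_{\lceil E\rceil}$ with $a\in U=H^0(P,\mathcal O_P(1))$. Since $\psi|_{S^0_w}$ factors through the reduced point $w$, the restriction of this section to $S^0_w$ depends only on the value $a(w)\in\mathcal O_P(1)|_w$. If $a(w)=0$ it is $0$. If $a(w)\ne0$ it is nonzero, since $\psi^*a$ has no zero on $S^0_w$, while $1_{\lceil E\rceil}$ does not vanish on any component of $S^0_w$, because $S^0_w$ and $E$ have no common component. So the restriction map is the composite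
$$U\ \xrightarrow{\ \mathrm{ev}\ }\ \bigoplus_{w\in\Omega}\mathcal O_P(1)|_w\ \hookrightarrow\ \bigoplus_{w\in\Omega}H^0(S^0_w,\mathcal D).\tag{7}$$
By Step 3 the composite is surjective. So the injection is an isomorphism, and the evaluation map $\mathrm{ev}$ is surjective. It is $\Gamma$-equivariant, its target is monomial because $\Gamma$ permutes its lines, and its kernel is $K=H^0(Y',\mathcal D(-S^0))$. By Maschke's theorem,
$$U\cong K\oplus\bigoplus_{w\in\Omega}\mathcal O_P(1)|_w .$$

**Step 5 (the kernel satisfies the same hypotheses).** *It remains to see that $K$ is monomial, by the induction hypothesis.* Since $\Omega\ne\emptyset$, $\dim K<\dim U$. Consider $(Y',B')$ with the $\Gamma$-linearized bundle $\mathcal M':=\mathcal D(-S^0)$, for which $H^0(Y',\mathcal M')=K$. The divisor $B'$ is invariant with snc support and coefficients $\le1$, $K_{Y'}+B'\sim_{\mathbb Q}0$, and a zero-stratum exists by Lemma 6. To check (3), let $0\ne s\in K$. Then $s\cdot1_{S^0}\in H^0(Y',\mathcal D)$ vanishes along $\lceil E\rceil$ by (5), that is, $\mathrm{div}(s)+S^0\ge\lceil E\rceil$. As $S^0$ and $E$ share no component, $\mathrm{div}(s)\ge\lceil E\rceil$. So all hypotheses hold,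 $K$ is monomial by induction, and so is $U$. $\square$

For the nodal cubic the first round has $\Omega=\{p\}$ and $K=\langle x,y\rangle$. Blowing up $q_1,q_2$ gives curves $G_1,G_2$, and the coefficient-one curves form a cycle $C',G_1,F,G_2$. In the second round $\psi$ is the projection from $p$. The four zero-strata lie on $G_1\cup G_2$ and go to the two tangent directions, so $\Omega$ has two points and the new kernel is $0$.

## From a smooth model to Theorem 2

**Proof of Theorem 2.** *The task is to produce data satisfying (3) with $U=H^0(X,\mathcal L)$. The condition $B\ge0$ makes the negative part exceptional, and along exceptional divisors we are free to twist.*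

Let $f:Y\to X$ be a $\Gamma$-equivariant log resolution, $K_Y+B_Y=f^*(K_X+B)\sim_{\mathbb Q}0$, and $B_Y=S_Y+\Delta_Y-E_Y$ as in (2). The divisor $B_Y$ is invariant, with snc support, and its coefficients are $\le1$ since $(X,B)$ is lc. An $(n-1)$-cell of $\mathcal D(Y,B_Y^{=1})$ is a zero-stratum, and one exists because $\dim\mathcal D(X,B)=n-1$. As $f_*B_Y=B\ge0$, the divisor $E_Y$ is $f$-exceptional. Let $\mathcal E$ be the sum of all $f$-exceptional prime divisors; it is invariant.

Let $\mathcal L_Y=(f^*\mathcal L)^{**}$, a $\Gamma$-linearized line bundle. Since $X$ is normal, $f$ has connected fibres, so a point where $f$ is a local isomorphism is alone in its fibre. Hence $f$ restricts to an isomorphism $Y\setminus\mathrm{Exc}(f)\cong X\setminus f(\mathrm{Exc}(f))$, on which $\mathcal L_Y$ agrees with $\mathcal L$. Also $f(\mathrm{Exc}(f))$ has codimension $\ge2$ in $X$, and the parts of $\mathrm{Exc}(f)$ outside $\mathcal E$ have codimension $\ge2$ in $Y$. Therefore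
$$\bigcup_{m\ge0}H^0(Y,\mathcal L_Y(m\mathcal E))=H^0(Y\setminus\mathcal E,\mathcal L_Y)=H^0(Y\setminus\mathrm{Exc}(f),\mathcal L_Y)=H^0(X,\mathcal L).$$
The first equality holds because a section on $Y\setminus\mathcal E$ has poles of finite order along $\mathcal E$, the second because sections of a line bundle on a smooth variety extend over codimension $2$, and the last because $\mathcal L$ is reflexive. All identifications are $\Gamma$-equivariant.

As $H^0(X,\mathcal L)$ is finite-dimensional, there is $m_0$ with $H^0(Y,\mathcal L_Y(m\mathcal E))=H^0(X,\mathcal L)$ for all $m\ge m_0$. Choose an integer $e\ge0$ with $e\,\mathcal E\ge\lceil E_Y\rceil$, which is possible since $E_Y$ is exceptional, and set $\mathcal M=\mathcal L_Y((m_0+e)\mathcal E)$. Then $H^0(Y,\mathcal M)=H^0(X,\mathcal L)$ comes entirely from $H^0(Y,\mathcal L_Y(m_0\mathcal E))$. So all its sections vanish along $e\,\mathcal E\ge\lceil E_Y\rceil$, which is (3). Proposition 7 shows that $H^0(X,\mathcal L)$ is monomial. $\square$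

## Linear forms: the second half of Theorem 1

**Proof that coregularity $0$ gives a torus.** *We apply Theorem 2 to $\mathcal O(1)$.* Let $\mathrm{coreg}_G(\mathbb P^n)=0$. By (1) there is a log Calabi–Yau $G$-pair $(\mathbb P^n,B)$ with $\dim\mathcal D(\mathbb P^n,B)=n-1$. Let $\Gamma\subset\mathrm{SL}(V)$ be the full preimage of $G$. It is finite, acts on $\mathbb P^n$ through $G$, leaves $B$ invariant and linearizes $\mathcal O(1)$. By Theorem 2, $H^0(\mathbb P^n,\mathcal O(1))=V^*$ is a monomial representation of $\Gamma$. By Lemma 4, $G$ normalizes a maximal torus. By the first half of Theorem 1, coregularity $0$ is then attained by the corresponding sum of $n+1$ independent hyperplanes. $\square$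

## Coregularity one without a normalized torus

**Proof of Proposition 3.** Let $\tilde A=2.A_5\subset\mathrm{SL}_2$ be the binary icosahedral group, a perfect group, and $W=\mathbb K^2$. This $W$ is irreducible: otherwise Maschke's theorem would make $\tilde A$ diagonal, hence abelian. Put $V=W\oplus\mathbf 1^{\,n-1}$ with coordinates $x_1,x_2,y_1,\dots,y_{n-1}$, and let $G$ be the image of $\tilde A$ in $\mathrm{PGL}(V)$.

**Step 1 ($G$ normalizes no maximal torus).** *We use that a transitive set of lines contributes at most one trivial summand.* Suppose $G$ normalizes a maximal torus. By the argument for Lemma 4, $\tilde A$ permutes $n+1$ lines whose direct sum is $V$, and $V$ is the direct sum of the spans of the orbits. Since $W$ is irreducible of multiplicity one in $V$, exactly one orbit span $R$ contains a copy of $W$, and $R\cong W\oplus\mathbf 1^m$ for some $m\ge0$. Let $H$ be the stabilizer of a line in this orbit and $\chi$ its character on that line, so $R\cong\mathrm{Ind}_H^{\tilde A}\chi$. By Frobenius reciprocity,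
$$m=\dim\mathrm{Hom}_{\tilde A}(\mathbf 1,R)=\dim\mathrm{Hom}_H(\mathbf 1,\chi)\le1.$$
So the orbit has $\dim R\in\{2,3\}$ elements and $\tilde A$ permutes them transitively. This gives a nontrivial homomorphism from $\tilde A$ to the solvable group $S_2$ or $S_3$, which is impossible because $\tilde A$ is perfect. By Theorem 1, $\mathrm{coreg}_G(\mathbb P^n)\ge1$, provided that a log Calabi–Yau $G$-pair exists; Step 2 exhibits one.

**Step 2 ($\mathrm{coreg}_G(\mathbb P^n)\le1$).** *We write down a pair with an $(n-2)$-dimensional cell.* Let $f_{12}=\prod_{j=1}^{12}\ell_j(x)$ be the icosahedral invariant of degree $12$. Its factors are pairwise non-proportional, with zeros the orbit $O_{12}$ of $12$ points found earlier. Put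
$$B=\sum_{i=1}^{n-1}\{y_i=0\}+\tfrac16\{f_{12}(x)=0\}.$$
This is $G$-invariant of degree $(n-1)+2=n+1$, so $K_{\mathbb P^n}+B\sim_{\mathbb Q}0$.

If $n=1$, then $B$ is a sum of $12$ points with coefficient $\tfrac16$. The pair is lc, and $\dim\mathcal D=-1=n-2$.

If $n\ge2$, blow up $\{x_1=x_2=0\}$, of codimension $2$. No $\{y_i=0\}$ contains it, and $B$ has multiplicity $12/6=2$ along it, so the exceptional divisor has coefficient $2-1=1$. Over the chart of $\mathbb P^1=\{(x_1:x_2)\}$ with $c=x_2/x_1$, the blow-up is the product of $\mathbb A^1$ with coordinate $c$ and $\mathbb P^{n-1}$ with coordinates $(x_1:y_1:\dots:y_{n-1})$, and similarly over the other chart. So it is a $\mathbb P^{n-1}$-bundle over $\mathbb P^1$, the projectivization of a split bundle. The exceptional divisor $\{x_1=0\}$ and the strict transforms of the $\{y_i=0\}$ are the relative coordinate hyperplanes. From $\ell_j(x_1,x_2)=x_1\ell_j(1,c)$ we see that the strict transforms of the $\{\ell_j=0\}$ are $12$ distinct fibres. Hence the crepant boundary is snc with coefficients $1$ and $\tfrac16$, and $(\mathbb P^n,B)$ is lc. The $n-1$ hyperplanes $\{y_i=0\}$ meet transversally along the line $\{y_1=\dots=y_{n-1}=0\}$,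 which is disjoint from the centre. They give an $(n-2)$-dimensional cell, so $\dim\mathcal D(\mathbb P^n,B)\ge n-2$.

In all cases $\mathrm{reg}_G(\mathbb P^n)\ge n-2$, that is, $\mathrm{coreg}_G(\mathbb P^n)\le1$. With Step 1, $\mathrm{coreg}_G(\mathbb P^n)=1$. $\square$
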